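# A Polish group with the small index property and a discontinuous homomorphism

Conventions: $\mathbb N=\{1,2,\dots\}$; "countable" includes finite; rings have a unit; modules are left modules; $\mathfrak c=2^{\aleph_0}$. We work in ZFC.

## 1. A discontinuous functional on $\mathbb F_2^{\mathbb N}$ and the trace it leaves

Take $A=\mathbb F_2^{\mathbb N}$ with the product topology, and let $e_n$ be the $n$-th unit vector. On the span of the $e_n$ there is the linear map "sum of the coordinates". Extend a basis of this span to a basis of $A$. We obtain a linear map $\varphi:A\to\mathbb F_2$ with $\varphi(e_n)=1$ for every $n$. Since $e_n\to0$ in $A$ and $\varphi(e_n)=1\not\to 0$, the homomorphism $\varphi$ is discontinuous.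

The discontinuity is also visible inside $A$, with no mention of $\varphi$. The subgroup $\ker\varphi$ has index $2$ and is not open, because an open subgroup of $A$ contains $e_n$ for all large $n$. So here a discontinuous homomorphism has produced a non-open subgroup of countable index. Must this always happen? Let us fix the words.

**Definition.** A *Polish group* is a topological group whose topology is separable and completely metrizable. A topological group $G$ has the *small index property* if every subgroup of $G$ of countable index is open in $G$. It has *automatic continuity with respect to the class of second countable groups* if every homomorphism from $G$ to a second countable topological group is continuous.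

The compact group $\mathbb F_2^{\mathbb N}$ has neither property. A countable discrete group has both.

Without the word "Polish", the small index property can hold while automatic continuity fails. Give $(\mathbb R,+)$ the topology whose basis consists of all cosets of all subgroups of countable index. The intersection of two such subgroups again has countable index, so this is a group topology.

* It is Hausdorff: if $x\ne0$, there is a $\mathbb Q$-linear functional $f:\mathbb R\to\mathbb Q$ with $f(x)=1$, and $\ker f$ is a subgroup of countable index missing $x$.
* It has the small index property by construction.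
* The identity map to $\mathbb R$ with the usual topology is discontinuous. Otherwise $(-1,1)$ would contain a subgroup of countable index, but the only subgroup inside $(-1,1)$ is $\{0\}$, whose index is uncountable.

This topology is not metrizable. Suppose that subgroups $W_1,W_2,\dots$ of countable index formed a neighborhood base at $0$. Each kernel of a nonzero functional $\mathbb R\to\mathbb Q$ is open, so it contains some $W_n$. Since $\mathbb R/W_n$ is countable, at most $\mathfrak c$ subgroups contain $W_n$, so there would be at most $\mathfrak c$ such kernels. But fix a $\mathbb Q$-basis of $\mathbb R$, which has size $\mathfrak c$. Each nonempty subset $S$ of it gives the functional that is $1$ on $S$ and $0$ on the rest of the basis. Different $S$ give non-proportional functionals, hence different kernels, and there are $2^{\mathfrak c}$ of them. So the example says nothing about Polish groups, and we ask: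

> If a Polish group $G$ has the small index property, does it have automatic continuity with respect to the class of second countable groups?

The problem comes from L. Elliott, J. Jonušas, Z. Mesyan, J. D. Mitchell, M. Morayne, and Y. Péresse, "Automatic continuity, unique Polish topologies, and Zariski topologies on monoids and clones", arXiv:1912.07029 (2019). The answer is no.

**Theorem A.** There are Polish groups $G,H$ such that

1. $G$ has no proper subgroup of countable index, so $G$ has the small index property;
2. there is a discontinuous homomorphism $\Phi:G\to H$.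

Hence the small index property does not imply automatic continuity with respect to second countable groups, even for Polish groups. The $\Phi$ we construct is onto $H$.

**Theorem B.** In addition, $G$ can be chosen so that its identity has a base of conjugation-invariant neighborhoods, and so that $G$ has a discontinuous automorphism. The abstract group $G$ carries exactly $2^{2^{\aleph_0}}$ Polish group topologies, the largest number possible for a group of cardinality $2^{\aleph_0}$. Moreover $2^{2^{\aleph_0}}$ of these are isomorphic, as topological groups, to the original one.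

## 2. Targets with a base of open subgroups

Before looking for a counterexample we should know which targets are excluded. Let $\mathrm{Sym}(\mathbb N)$ carry the topology of pointwise convergence. It is second countable, and the pointwise stabilizers of finite sets are open subgroups that form a neighborhood base at $1$.

**Proposition C.** For a topological group $G$ the following are equivalent: (i) $G$ has the small index property; (ii) every homomorphism $G\to\mathrm{Sym}(\mathbb N)$ is continuous; (iii) every homomorphism from $G$ to a second countable group with a neighborhood base at $1$ of open subgroups is continuous.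

*Proof.* (i)⇒(iii): Let $h:G\to K$ be such a homomorphism and $V\le K$ an open subgroup. The cosets of $V$ are disjoint nonempty open sets in a second countable space, so there are countably many. Hence $h^{-1}(V)$ has countable index in $G$, and by (i) it is open. Since such $V$ form a base at $1$, $h$ is continuous at $1$, hence everywhere.

(iii)⇒(ii): $\mathrm{Sym}(\mathbb N)$ is a target of the kind in (iii).

(ii)⇒(i): Let $W\le G$ have countable index. The action on $G/W$ gives a homomorphism $G\to\mathrm{Sym}(G/W)\hookrightarrow\mathrm{Sym}(\mathbb N)$ (the inclusion is an isomorphism if $G/W$ is infinite, and extends permutations by the identity if $G/W$ is finite). It is continuous by (ii), and $W$, the stabilizer of the point $W\in G/W$, is the preimage of an open subgroup. So $W$ is open. $\square$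

In particular, automatic continuity with respect to second countable groups implies the small index property. A counterexample to the converse needs a target that does *not* have small open subgroups.

## 3. Linear maps that commute with a group action

Let us try to repair the example $\mathbb F_2^{\mathbb N}$. The construction of $\varphi$ works over any field, so one might replace $\mathbb F_2$ by a larger field to make the image of $\varphi$ uncountable. The following lemma shows that this alone cannot produce a group with no proper subgroup of countable index.

**Lemma 1.** Every nontrivial abelian group $A$ has a proper subgroup of countable index.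

*Proof.* Pick $a\ne0$. There is a homomorphism $\langle a\rangle\to\mathbb Q/\mathbb Z$ that is nonzero at $a$: send $a$ to $1/m$ if $a$ has finite order $m$, and to $1/2$ if its order is infinite. Since $\mathbb Q/\mathbb Z$ is divisible, the map extends to $A$ by Zorn's lemma. The kernel of the extension is proper, and its index is countable. $\square$

So a nonabelian group must act on $A$ and destroy the subgroups of countable index. Say $L$ acts on $A$ and $G=A\rtimes L$. For $\varphi$ to extend to $G$, it must commute with the action of $L$. If $L$ acts through the units of a ring $R$ and $\varphi$ is $R$-linear, this holds by itself. The next statement records what is then needed.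

For a topological ring $R$, let $R^{\mathbb N}$ have the product topology and coordinatewise left multiplication by $R$. Let $e_n\in R^{\mathbb N}$ be the $n$-th unit vector.

**Proposition 2.** Let $R\neq0$ be a topological ring whose topology is separable and completely metrizable. Let $L$ be a Polish group and $\pi:L\to R^\times$ a homomorphism that is continuous as a map to $R$. Suppose:

* (P1) $L$ has no proper subgroup of countable index;
* (P2) there is $t\in L$ such that $\pi(t)-1$ is invertible in $R$;
* (P3) there is an $R$-linear map $\varphi:R^{\mathbb N}\to R$ with $\varphi(e_n)=1$ for all $n$.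

Put $A=R^{\mathbb N}$, let $L$ act on $A$ and on $R$ by $l\cdot(r_n)=(\pi(l)r_n)$ and $l\cdot r=\pi(l)r$, and put
$$G=A\rtimes L,\qquad H=R\rtimes L,\qquad (a,l)(b,k)=(a+l\cdot b,\;lk),$$
with product topologies. Then $G$ and $H$ are Polish groups, $G$ has no proper subgroup of countable index, and $\Phi(a,l)=(\varphi(a),l)$ is a discontinuous homomorphism of $G$ onto $H$.

*Proof.* **Step 1: $G$ and $H$ are Polish.** They are products of two Polish spaces. The maps $(l,a)\mapsto l\cdot a$ are jointly continuous because $\pi$ and the multiplication of $R$ are, so the product above and the inverse $(a,l)^{-1}=(-l^{-1}\cdot a,\,l^{-1})$ are continuous.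

**Step 2: $\Phi$ is a discontinuous homomorphism.** This is where $R$-linearity is used: $\varphi(l\cdot a)=\varphi(\pi(l)a)=\pi(l)\varphi(a)=l\cdot\varphi(a)$, so
$$\Phi\big((a,l)(b,k)\big)=(\varphi(a)+l\cdot\varphi(b),\,lk)=\Phi(a,l)\Phi(b,k).$$
It is onto because $\varphi(re_1)=r$. Finally $(e_n,1)\to(0,1)$, while $\Phi(e_n,1)=(1,1)\ne(0,1)=\Phi(0,1)$ for all $n$.

**Step 3: a subgroup of countable index meets $A$ in an $L$-invariant subgroup.** Let $W\le G$ have countable index. Its image in $G/A=L$ has countable index, so by (P1) it is $L$; thus $G=WA$. Let $B=W\cap A$. It is normalized by $W$, since $A$ is normal, and by $A$, since $A$ is abelian. So $B$ is normal in $G$. As $(0,l)(a,1)(0,l)^{-1}=(l\cdot a,1)$, this says that $B$ is $L$-invariant. Moreover $A/B$ injects into $G/W$, so it is countable.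

**Step 4: $B=A$, hence $W=G$.** The group $L$ acts on the countable set $A/B$. The stabilizer of a point has countable index in $L$, so by (P1) it is $L$: the action is trivial. With $t$ from (P2) we get
$$(\pi(t)-1)a=t\cdot a-a\in B\qquad\text{for all }a\in A.$$
Since $\pi(t)-1$ is invertible, $a\mapsto(\pi(t)-1)a$ maps $A$ onto $A$. So $B=A$, that is, $A\subseteq W$, and $W=WA=G$. $\square$

Now we look for $R$ and $L$. The easy candidates fail, each for a reason we can name.

*$R$ countable, or $R$ commutative.* Then $\pi(L)$ is a countable or an abelian group. If it is nontrivial, it has a proper subgroup of countable index (the trivial subgroup in the first case, Lemma 1 in the second). Its preimage in $L$ contradicts (P1). If $\pi(L)$ is trivial, (P2) fails, since $R\ne0$.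

*$R=M_n(\mathbb R)$, $L=\mathrm{SL}_n(\mathbb R)$, $n\ge2$.* Now (P1) fails. Let $\mathbb C_p$ be the completion of an algebraic closure of $\mathbb Q_p$, and $\mathcal O$ its open valuation ring. The field $\mathbb C_p$ is separable, algebraically closed, of characteristic $0$ and cardinality $\mathfrak c$, so it is isomorphic to $\mathbb C$ as an abstract field. The subgroup $\mathrm{SL}_n(\mathcal O)$ is open in the separable metrizable group $\mathrm{SL}_n(\mathbb C_p)$, so it has countable index. Transport it to $\mathrm{SL}_n(\mathbb C)$ and intersect with $\mathrm{SL}_n(\mathbb R)$. The result has countable index and is proper, since it misses $\mathrm{diag}(p^{-1},p,1,\dots,1)$.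

So we want matrices, but not finite matrices over an uncountable field. The idea is to keep the field countable and let the *size* of the matrices go to infinity, completing with respect to normalized rank. Permutation matrices then provide a copy of the group generated by finite permutations of dyadic blocks, and the completion of that group is a group for which (P1) can be proved. Condition (P3) asks for extension of linear maps over a ring that is not a field; this is the part that needs real work.

## 4. Matrices of size $2^n$ and normalized rank

Fix a countable field $F$, for instance $\mathbb F_2$. Let $X_n=\{0,1\}^n$ and $R_n=M_{2^n}(F)$, with rows and columns indexed by $X_n$. Embed $R_n\subset R_{n+1}$ by $x\mapsto x\otimes I_2$, that is, the entry at $\big((s,i),(s',j)\big)$ is $x_{s,s'}$ if $i=j$ and $0$ otherwise. Let $R_\infty=\bigcup_nR_n$, a countable ring. For $x\in R_n$ put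
$$N(x)=2^{-n}\operatorname{rank}(x).$$
Since $\operatorname{rank}(x\otimes I_2)=2\operatorname{rank}(x)$, this is well defined on $R_\infty$. For example, let $x\in R_1$ be the swap of the two basis vectors. Then $x-1$ has rank $1$, so $N(x-1)=\tfrac12$. For a cyclic permutation matrix $x\in R_2$ of the four basis vectors, $N(x-1)=\tfrac34$.

We have $N(1)=1$ and

* (N1) $N(x)=0\iff x=0$, and $N(-x)=N(x)$;
* (N2) $N(x+y)\le N(x)+N(y)$;
* (N3) $N(xy)\le\min(N(x),N(y))$;
* (N4) $N(xy)+N(yz)\le N(y)+N(xyz)$.

The first three are clear. (N4) is Frobenius' rank inequality: the matrix $x$ induces a surjection from $\operatorname{im}(y)/\operatorname{im}(yz)$ onto $\operatorname{im}(xy)/\operatorname{im}(xyz)$, so $\operatorname{rank}(y)-\operatorname{rank}(yz)\ge\operatorname{rank}(xy)-\operatorname{rank}(xyz)$.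

Let $d(x,y)=N(x-y)$, a translation-invariant metric, and let $R$ be the completion of $(R_\infty,d)$. From $xy-x'y'=x(y-y')+(x-x')y'$ we get
$$d(xy,x'y')\le d(x,x')+d(y,y').$$
So the ring operations extend to $R$, and $R$ is a complete separable metric topological ring. $N$ extends continuously with $N(x)=d(x,0)$, and (N1)–(N4) hold in $R$: (N1) because $d$ is a metric, the others by taking limits. Also $N\le1$, by (N3) with $y=1$.

**Why the completion is needed.** Linear maps must extend in $R$. Already in $R_\infty$ this fails, and the failure shows what the limit is for. Let $g_i\in R_i$ be the diagonal idempotent supported on the single word $0\cdots01$ ($i-1$ zeros). The $g_i$ are pairwise orthogonal and $N(g_i)=2^{-i}$. On the left ideal $J=\bigoplus_iR_\infty g_i$ of $R_\infty$, let $f$ be the $R_\infty$-linear map with $f(g_i)=\varepsilon_ig_i$, where $\varepsilon_i\in\{0,1\}$ alternates. If $f$ extends to $R_\infty$, then $f(r)=ry$ with $y=f(1)\in R_\infty$, so $g_iy=\varepsilon_ig_i$ for all $i$. Say $y\in R_n$. For $i>n$ we can write $g_i=E\otimes c$ with $E\in R_n$ the diagonal matrix unit at $0^n$, so $g_iyg_i=EyE\otimes c=y_{0^n,0^n}\,g_i$.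 But also $g_iyg_i=\varepsilon_ig_i$. So $\varepsilon_i=y_{0^n,0^n}$ for all $i>n$, a contradiction. In $R$ the series $y=\sum_i\varepsilon_ig_i$ converges, and $r\mapsto ry$ extends $f$.

## 5. Regularity and idempotents in $R$

In a matrix ring $M_m(F)$ every $x$ has a quasi-inverse, that is, some $u$ with $xux=x$: let $u$ send each vector of $\operatorname{im}(x)$, linearly, to a preimage, and let $u$ be $0$ on a complement of $\operatorname{im}(x)$. A ring with this property for all $x$ is called *von Neumann regular*. We want it for $R$. If $x=\lim x_n$ and $x_nu_nx_n=x_n$, we would like $u=\lim u_n$; but quasi-inverses are not unique (every $u$ is one for $x=0$), so careless choices need not converge. The next lemma says that they can be chosen close to each other.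

**Lemma 3.** Let $x,y,u\in M_m(F)$ with $xux=x$ and $\operatorname{rank}(x-y)=r$. Then there is $v$ with $yvy=y$ and $\operatorname{rank}(u-v)\le2r$.

*Proof.* The plan is to keep $u$ wherever it already inverts $y$, and to show that this covers all but $2r$ dimensions. Let $V=F^m$, $K=\ker(x-y)$, and $K'=\{w\in K:uxw\in K\}$. $K$ has codimension $r$, so $K'$ has codimension at most $2r$. For $w\in K'$ we have $yw=xw$, and $y(uxw)=x(uxw)$ since $uxw\in K$. So
$$yu(yw)=y(uxw)=x(uxw)=xw=yw.$$
Hence $y(ut)=t$ for all $t\in T:=y(K')$. Write $y(V)=T\oplus C$; then $\dim C\le2r$, since $y(V)/y(K')$ is a quotient of $V/K'$. Write $V=y(V)\oplus Z$. Let $v=u$ on $T\oplus Z$, and on $C$ let $v$ be linear with $y(vc)=c$. Then $yvt=t$ for all $t\in y(V)$, so $yvy=y$. Since $u-v$ vanishes on $T\oplus Z$, its rank is at most $\dim C\le2r$. $\square$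

**Lemma 4.** $R$ is von Neumann regular.

*Proof.* Let $x\in R$ and choose $x_n\in R_\infty$ with $x_n\to x$ and $N(x_n-x_{n+1})\le2^{-n}$. Choose $u_1\in R_\infty$ with $x_1u_1x_1=x_1$. Given $u_n\in R_\infty$ with $x_nu_nx_n=x_n$, apply Lemma 3 to $x_n,x_{n+1},u_n$ in a common $R_k$. We get $u_{n+1}\in R_\infty$ with $x_{n+1}u_{n+1}x_{n+1}=x_{n+1}$ and $N(u_n-u_{n+1})\le2\cdot2^{-n}$. So $(u_n)$ is Cauchy; let $u$ be its limit. Taking limits, $xux=x$. $\square$

Note that if $xux=x$, then $ux$ and $xu$ are idempotents. Call idempotents $e,f$ *orthogonal* if $ef=fe=0$.

**Lemma 5.**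

* (a) If $e\in R$ is idempotent and $y\in R$, there is an idempotent $h$ with $eh=he=0$, $Re+Ry=R(e+h)$ and $Rh=Ry(1-e)$.
* (b) If $e,f$ are orthogonal idempotents, then $N(e+f)=N(e)+N(f)$.
* (c) If $Rx\subseteq Ry$, then $N(x)\le N(y)$.
* (d) If $N(x)=1$, then $x$ is invertible.

*Proof.* (a) Let $x=y(1-e)$, $xux=x$ and $g=ux$. Then $g^2=g$. We have $Rg\subseteq Rx$, and $x=xg$ gives $Rx\subseteq Rg$; so $Rg=Rx$. Also $ge=uy(1-e)e=0$, that is, $g(1-e)=g$. The element $g$ need not satisfy $eg=0$, so we correct it: put $h=(1-e)g$. Then
$$h^2=(1-e)g(1-e)g=(1-e)g=h,\qquad eh=0,\qquad he=(1-e)ge=0.$$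
Also $gh=g(1-e)g=g$, so $Rg\subseteq Rh\subseteq Rg$, and $Rh=Rg=Ry(1-e)$. Since $y=ye+y(1-e)$, we have $Re+Ry=Re+Ry(1-e)=Re+Rh$. Finally $e=e(e+h)$ and $h=h(e+h)$ by orthogonality, so $Re+Rh=R(e+h)$.

(b) "$\le$" is (N2). For "$\ge$" apply (N4) to the triple $(e,\,e+f,\,f)$: here $e(e+f)=e$, $(e+f)f=f$ and $e(e+f)f=ef=0$, so $N(e)+N(f)\le N(e+f)$.

(c) Here $x=ry$ for some $r$; use (N3).

(d) Let $xux=x$ and $e=ux$. Then $N(e)\ge N(xe)=N(x)=1$, so $N(e)=1$. By (b), $N(1-e)=N(1)-N(e)=0$, so $ux=1$. In the same way $N(xu)\ge N(xux)=1$ gives $xu=1$. $\square$

## 6. Extension of $R$-linear maps to $R$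

By the argument usually called Baer's criterion, it is enough to understand linear maps on left ideals. In $M_m(F)$ this is easy. Every left ideal has the form $J=Re$ with $e$ idempotent, and if $f:J\to M_m(F)$ is linear, then $f(r)=f(re)=rf(e)$. So $f$ is right multiplication by $f(e)$. In $R$ a left ideal need not be of the form $Re$. The replacement is to exhaust $J$, as far as rank can see, by an increasing sequence of idempotents $e_n\in J$, and to take $y=\lim f(e_n)$.

**Lemma 6.** Let $J$ be a left ideal of $R$ and $f:J\to R$ a homomorphism of left $R$-modules. Then there is $y\in R$ with $f(r)=ry$ for all $r\in J$.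

*Proof.* **Step 1: $f$ does not increase $N$.** This gives continuity for free. If $z\in J$ and $z=zuz$, then $f(z)=f(zu\,z)=zu\,f(z)$, so by (N3)
$$N(f(z))\le N(z)\qquad(z\in J).\tag{1}$$

**Step 2: idempotents exhausting $J$.** Let $s=\sup_{x\in J}N(x)$ and choose $x_n\in J$ with $N(x_n)>s-1/n$. Start with $e_0=0$. Given an idempotent $e_{n-1}\in J$, Lemma 5(a) with $y=x_n$ gives an idempotent $g_n$, orthogonal to $e_{n-1}$, such that $e_n=e_{n-1}+g_n$ satisfies
$$Re_n=Re_{n-1}+Rx_n\subseteq J.$$
The sum of two orthogonal idempotents is idempotent, so the construction continues. The $g_i$ are pairwise orthogonal: if $g_1,\dots,g_{n-1}$ are, then $e_{n-1}g_i=g_i=g_ie_{n-1}$ for $i<n$, so $g_ng_i=g_ne_{n-1}g_i=0$ and $g_ig_n=g_ie_{n-1}g_n=0$. So for $m>n$ the element $e_m-e_n=g_{n+1}+\dots+g_m$ is an idempotent orthogonal to $e_n$, and Lemma 5(b) gives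
$$N(e_m-e_n)=N(e_m)-N(e_n).\tag{2}$$
Since $x_n\in Re_n$ and $e_n\in J$, we have $N(x_n)\le N(e_n)\le s$. Hence $N(e_n)\to s$.

**Step 3: definition of $y$.** By (1) and (2), $N(f(e_m)-f(e_n))\le N(e_m)-N(e_n)$ for $m>n$. So $(f(e_n))$ is Cauchy; put $y=\lim f(e_n)$.

**Step 4: $f$ is right multiplication by $y$.** We show that $re_n$ is close to $r$ for each $r\in J$. By Lemma 5(a), $Re_n+Rr=R(e_n+h)$ with $h$ an idempotent orthogonal to $e_n$ and $Rh=Rr(1-e_n)=R(r-re_n)$. As $e_n+h\in J$, Lemma 5(b) gives $N(e_n)+N(h)=N(e_n+h)\le s$. By Lemma 5(c) used in both directions,
$$N(r-re_n)=N(h)\le s-N(e_n)\to0.$$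
By (1), $N\big(f(r)-rf(e_n)\big)=N\big(f(r-re_n)\big)\to0$. Since $rf(e_n)\to ry$, we get $f(r)=ry$. $\square$

**Lemma 7 (Baer).** If $A$ is a left $R$-module and $X\le A$ is a submodule, every $R$-homomorphism $f:X\to R$ extends to $A$.

*Proof.* By Zorn's lemma take a maximal extension $f':X'\to R$. Suppose $a\in A\setminus X'$. Let $J=\{r\in R:ra\in X'\}$, a left ideal. The map $r\mapsto f'(ra)$ on $J$ is $R$-linear, so by Lemma 6 there is $y$ with $f'(ra)=ry$ for $r\in J$. Define $f''(x+ra)=f'(x)+ry$ on $X'+Ra$. This is well defined: if $x+ra=x'+r'a$, then $(r-r')a=x'-x\in X'$, so $r-r'\in J$ and $f'(x'-x)=(r-r')y$, that is, $f'(x)+ry=f'(x')+r'y$. So $f''$ is a proper extension of $f'$, a contradiction. $\square$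

**Corollary 8.** There is an $R$-linear map $\varphi:R^{\mathbb N}\to R$ with $\varphi(e_n)=1$ for all $n$. It is discontinuous.

*Proof.* The finitely supported sequences form the submodule $R^{(\mathbb N)}\le R^{\mathbb N}$, and $(r_n)\mapsto\sum r_n$ is $R$-linear on it. Extend it by Lemma 7. Since $e_n\to0$ and $\varphi(e_n)=1$, the map $\varphi$ is discontinuous. $\square$

This is (P3). It remains to find $L$, $\pi$ and $t$.

## 7. The full group of eventual equality

Let $X=\{0,1\}^{\mathbb N}$ with the fair coin measure $\mu$. Write $x\,E_n\,y$ if $x_i=y_i$ for all $i>n$, and let $E_0^*=\bigcup_{n\ge1}E_n$ be the relation of eventual equality. (It is usually written $E_0$; the star avoids a clash with the case $n=0$.) The *full group* $L=[E_0^*]$ consists of all $T\in\mathrm{Aut}(X,\mu)$ with $Tx\,E_0^*\,x$ for a.e. $x$, where maps that agree a.e. are identified. Its metric is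
$$\delta(S,T)=\mu\{x:Sx\ne Tx\},$$
and the topology of $\delta$ is called the uniform topology.

For $\sigma\in\mathrm{Sym}(X_n)$ let $T_\sigma\in L$ act by $\sigma$ on the first $n$ coordinates; call such a map a *dyadic permutation*. Since $T_\sigma=T_{\sigma\times\mathrm{id}}$ with $\sigma\times\mathrm{id}\in\mathrm{Sym}(X_{n+1})$, the dyadic permutations form a countable subgroup $L_\infty$, the union of an increasing chain of copies of $\mathrm{Sym}(X_n)$. For $\sigma,\tau\in\mathrm{Sym}(X_n)$,
$$\delta(T_\sigma,T_\tau)=2^{-n}\,|\{s\in X_n:\sigma(s)\ne\tau(s)\}|.\tag{3}$$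
For example, a transposition $\sigma$ of $X_n$ gives $\delta(T_\sigma,1)=2\cdot2^{-n}$.

The relation $E_0^*$ satisfies the hypotheses of the theorem that we shall quote. Its classes are countable. It is the orbit relation of the countable group $L_\infty$, which preserves $\mu$. It is ergodic, because a measurable $E_0^*$-invariant set is a tail event and has measure $0$ or $1$ by Kolmogorov's zero-one law.

That $\delta$ is complete, separable and bi-invariant is standard (Kechris, *Global Aspects of Ergodic Group Actions*, §3). Here is the argument, in the next two lemmas.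

**Lemma 9.** The metric $\delta$ is bi-invariant and complete, and $L$ is a topological group.

*Proof.* We have $\delta(RS,RT)=\delta(S,T)$ because $R$ is injective off a null set, and $\delta(SR,TR)=\mu(R^{-1}\{S\ne T\})=\delta(S,T)$. Hence $\delta(ST,S'T')\le\delta(S,S')+\delta(T,T')$ and $\delta(S^{-1},T^{-1})=\delta(1,ST^{-1})=\delta(T,S)$, so the operations are continuous.

For completeness, pass to a subsequence and assume $\delta(T_n,T_{n+1})\le2^{-n}$. By the Borel–Cantelli lemma, for a.e. $x$ the sequence $T_nx$ is eventually constant; let $Tx$ be its eventual value. Then $T$ is measurable, $Tx\,E_0^*\,x$ a.e., and $\mu\{T_nx\ne Tx\}\le2^{1-n}$. For measurable $B$ the sets $T^{-1}B$ and $T_n^{-1}B$ differ by a set of measure at most $2^{1-n}$, so $\mu(T^{-1}B)=\mu(B)$: $T$ preserves $\mu$. Since $\delta(T_n^{-1},T_{n+1}^{-1})\le2^{-n}$, the same construction gives a measure-preserving $S$ with $T_n^{-1}y=Sy$ eventually, for a.e. $y$. As $T$ preserves $\mu$, for a.e. $x$ the point $y=Tx$ is such a point. So for large $n$ we have $S(Tx)=T_n^{-1}(Tx)=T_n^{-1}(T_nx)=x$. By symmetry $TS=1$ a.e. Thus $T\in L$ and $T_n\to T$. $\square$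

**Lemma 10.** $L_\infty$ is dense in $L$. Hence $L$ is Polish.

*Proof.* Let $T\in L$ and $\varepsilon>0$. Since $E_0^*$ is the increasing union of the $E_n$, for some $n$ the set $Y=\{x:Tx\,E_n\,x\}$ has measure greater than $1-\varepsilon$. Write points as $(s,z)$ with $s\in X_n$ and $z=(x_i)_{i>n}$. A null subset of $X$ meets only a null set of tails $z$, because there are finitely many $s$. So for a.e. $z$ the map $T$ is injective on the points $(s,z)$, $s\in X_n$. For such $z$ and $(s,z)\in Y$ we have $T(s,z)=(s',z)$, and $s\mapsto s'$ is an injection from $\{s:(s,z)\in Y\}$ into $X_n$. Extend it to $\sigma_z\in\mathrm{Sym}(X_n)$, choosing the least extension in a fixed enumeration of $\mathrm{Sym}(X_n)$; then $z\mapsto\sigma_z$ is measurable.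

A measurable map to a finite set can be approximated by one depending on finitely many coordinates. So there are $m>n$ and a map $z\mapsto\sigma'_z$, depending only on the coordinates $n<i\le m$, with $\sigma'_z=\sigma_z$ for $z$ outside a set of measure less than $\varepsilon$. The map $(s,z)\mapsto(\sigma'_z(s),z)$ permutes the first $m$ coordinates by an element of $\mathrm{Sym}(X_m)$, so it is a dyadic permutation. It differs from $T$ only where $x\notin Y$ or $\sigma'_z\ne\sigma_z$, up to a null set, so its $\delta$-distance from $T$ is less than $2\varepsilon$.

Since $L_\infty$ is countable, $L$ is separable; with Lemma 9, $L$ is Polish. $\square$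

For (P1) we use one published theorem as a black box.

> **Kittrell–Tsankov** (*Topological properties of full groups*, Ergodic Theory Dynam. Systems 30 (2010), 525–545): every homomorphism from the full group of an ergodic measure-preserving countable equivalence relation (with the uniform topology) to a separable topological group is continuous.

**Lemma 11.** $L$ has no proper subgroup of countable index.

*Proof.* **Step 1: a subgroup $W\le L$ of countable index is open and closed.** The action of $L$ on the countable set $L/W$ is a homomorphism to $\mathrm{Sym}(L/W)$. This group is separable, since the finitely supported permutations are dense in it. By the quoted theorem the homomorphism is continuous. So $W$, the stabilizer of a point, is open. An open subgroup is closed, because its complement is a union of open cosets.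

**Step 2: $W$ contains $L_\infty$.** As $W$ is open, there is $n_0$ such that $W\supseteq\{T:\delta(T,1)\le2\cdot2^{-n_0}\}$. For $n\ge n_0$ and a transposition $\sigma$ of $X_n$ we have $\delta(T_\sigma,1)=2\cdot2^{-n}\le2\cdot2^{-n_0}$, so $T_\sigma\in W$. Transpositions generate $\mathrm{Sym}(X_n)$, so $W$ contains all $T_\sigma$ with $\sigma\in\mathrm{Sym}(X_n)$, $n\ge n_0$. These make up $L_\infty$.

**Step 3: conclusion.** $W$ is closed and contains the dense subgroup $L_\infty$, so $W=L$. $\square$

## 8. Permutation matrices and the odometer

**Lemma 12.** There is a homomorphism $\pi:L\to R^\times$ with $\pi(T_\sigma)=P_\sigma$, the permutation matrix of $\sigma$, for every $\sigma\in\mathrm{Sym}(X_n)$, and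
$$d(\pi(S),\pi(T))\le\delta(S,T)\qquad(S,T\in L).\tag{4}$$

*Proof.* For $\sigma\in\mathrm{Sym}(X_n)$ let $P_\sigma\in R_n$ be the matrix sending the basis vector of $s$ to that of $\sigma(s)$. Then $P_{\sigma\tau}=P_\sigma P_\tau$. Since $P_{\sigma\times\mathrm{id}}=P_\sigma\otimes I_2$, and $P_\sigma\otimes I_2$ is identified with $P_\sigma$ in $R_\infty$, the map $T_\sigma\mapsto P_\sigma$ is well defined on $L_\infty$ and multiplicative. Any two elements of $L_\infty$ come from one $\mathrm{Sym}(X_n)$. There $P_\sigma-P_\tau$ has at most $|\{s:\sigma(s)\ne\tau(s)\}|$ nonzero columns, so by (3) $d(P_\sigma,P_\tau)\le\delta(T_\sigma,T_\tau)$. As $L_\infty$ is dense in $L$ and $R$ is complete, the map extends to a map $\pi:L\to R$ satisfying (4). By continuity $\pi$ is multiplicative, and $\pi(1)=1$. So $\pi(l)\pi(l^{-1})=1=\pi(l^{-1})\pi(l)$, and $\pi(L)\subseteq R^\times$. $\square$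

For (P2) we need a permutation whose matrix has as few fixed vectors as possible. In $R_n$ the best we can do is one line of them: $P_\sigma-1$ always kills the constant vectors. A full cycle achieves this: the swap in $R_1$ gave $N=\tfrac12$, the $4$-cycle in $R_2$ gave $\tfrac34$. In the limit the defect disappears.

**Lemma 13.** There is $t\in L$ with $\pi(t)-1$ invertible in $R$.

*Proof.* Identify $s\in X_n$ with the integer $\sum_is_i2^{i-1}$, and let $\sigma_n\in\mathrm{Sym}(X_n)$ be addition of $1$ modulo $2^n$ (addition with carry, moving to the right). It is a $2^n$-cycle; for $n=2$ it is $00\mapsto10\mapsto01\mapsto11\mapsto00$. The maps $T_{\sigma_n}$ and $T_{\sigma_{n+1}}$ differ only on sequences beginning with $n$ ones, where the carry reaches coordinate $n+1$. So $\delta(T_{\sigma_n},T_{\sigma_{n+1}})\le2^{-n}$, and by completeness $T_{\sigma_n}\to t$ for some $t\in L$, the odometer.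

Since $\sigma_n$ is a single cycle, $\ker(P_{\sigma_n}-1)$ is the line of constant vectors, over any field. So $N(P_{\sigma_n}-1)=1-2^{-n}$. By (4), $P_{\sigma_n}\to\pi(t)$, hence $N(\pi(t)-1)=1$. By Lemma 5(d), $\pi(t)-1$ is invertible. $\square$

**Proof of Theorem A.** The ring $R$ of Section 4 is nonzero, complete and separable; $L$ is Polish by Lemma 10; $\pi$ is continuous by (4). Condition (P1) is Lemma 11, (P2) is Lemma 13, (P3) is Corollary 8. Proposition 2 gives Polish groups
$$G=R^{\mathbb N}\rtimes L,\qquad H=R\rtimes L$$
such that $G$ has no proper subgroup of countable index, and a discontinuous homomorphism $\Phi$ of $G$ onto $H$. Since $H$ is second countable, automatic continuity with respect to second countable groups fails for $G$. $\blacksquare$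

Compare with Proposition C. This $G$ has no nontrivial homomorphism to $\mathrm{Sym}(\mathbb N)$ at all: for such a homomorphism the stabilizer of each point has countable index in $G$, so it is $G$. Yet $G$ has a discontinuous homomorphism onto a Polish group. So Proposition C cannot be improved to all second countable targets, or even to all Polish targets, for Polish $G$.

## 9. Invariant neighborhoods and $2^{2^{\aleph_0}}$ topologies

**Proof of Theorem B.** We use the same group $G=A\rtimes L$ with $A=R^{\mathbb N}$.

**Step 1: conjugation-invariant neighborhoods.** We show that conjugation at most doubles a basic neighborhood of the identity. For $a\in A$ let $|a|=\sum_{n\ge1}2^{-n}N(a_n)$; the metric $|a-b|$ defines the topology of $A$. Since $\pi(l)$ is a unit, (N3) applied to $\pi(l)$ and to its inverse gives $N(\pi(l)r)=N(r)$, so $|l\cdot a|=|a|$. Let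
$$U_\varepsilon=\{(a,l):|a|<\varepsilon,\ \delta(l,1)<\varepsilon\},$$
a neighborhood base at the identity. As $(b,k)^{-1}=(-k^{-1}\cdot b,\,k^{-1})$, writing $l'=klk^{-1}$ we get
$$(b,k)(a,l)(b,k)^{-1}=(b+k\cdot a,\;kl)(-k^{-1}\cdot b,\;k^{-1})=\big(b+k\cdot a-l'\cdot b,\;l'\big).$$
Let $(a,l)\in U_\varepsilon$. By bi-invariance $\delta(l',1)=\delta(l,1)<\varepsilon$. The first coordinate is $k\cdot a+(1-\pi(l'))b$, and by (N3) and (4) its size is at most
$$|a|+\sum_{n\ge1}2^{-n}N\big((1-\pi(l'))b_n\big)\le|a|+N(1-\pi(l'))\le|a|+\delta(l',1)<2\varepsilon.$$
So $U_\varepsilon\subseteq\bigcup_{g\in G}gU_\varepsilon g^{-1}\subseteq U_{2\varepsilon}$. These unions are open and conjugation-invariant, and they form a base at the identity.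

**Step 2: many abstract automorphisms.** We turn linear maps $R^{\mathbb N}\to R$ into shears of $G$. The map $(r_n)_{n\ge1}\mapsto\big((r_{n+1})_{n\ge1},\,r_1\big)$ is an isomorphism $A\cong R^{\mathbb N}\times R$ of topological $R$-modules, so $G\cong(R^{\mathbb N}\times R)\rtimes L$. Write elements as $(a,r,l)$; the product is $(a,r,l)(b,q,k)=(a+l\cdot b,\ r+\pi(l)q,\ lk)$. For $f\in\mathrm{Hom}_R(R^{\mathbb N},R)$ put
$$\Theta_f(a,r,l)=(a,\ r+f(a),\ l).$$
Since $f(a+l\cdot b)=f(a)+\pi(l)f(b)$, both $\Theta_f\big((a,r,l)(b,q,k)\big)$ and $\Theta_f(a,r,l)\,\Theta_f(b,q,k)$ equal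
$$\big(a+l\cdot b,\ r+\pi(l)q+f(a)+\pi(l)f(b),\ lk\big).$$
So $\Theta_f$ is an endomorphism of $G$. Clearly $\Theta_f\Theta_g=\Theta_{f+g}$, so $\Theta_f$ is an automorphism with inverse $\Theta_{-f}$. It is continuous if and only if $f$ is: one direction is clear, and for the other restrict to the elements $(a,0,1)$ and project to the middle coordinate. With $\varphi$ from Corollary 8, $\Theta_\varphi$ is a discontinuous automorphism of $G$.

**Step 3: there are at least $2^{\mathfrak c}$ linear maps $R^{\mathbb N}\to R$.** We need a large independent set on which to prescribe values. Let $(D_i)_{i<\mathfrak c}$ be a family of infinite subsets of $\mathbb N$ with pairwise finite intersections. (Identify $\mathbb N$ with the set of finite binary words, and to each $x\in\{0,1\}^{\mathbb N}$ assign the set of its finite initial segments.) The vectors $1_{D_i}\in R^{\mathbb N}$ are left $R$-independent. Indeed, let $\sum_{i\in S}r_i1_{D_i}=0$ with $S$ finite. For $i\in S$ the set $D_i\setminus\bigcup_{j\in S\setminus\{i\}}D_j$ is infinite; evaluating at one of its points gives $r_i=0$. So for each $c:\mathfrak c\to\{0,1\}$ the rule $\sum r_i1_{D_i}\mapsto\sum r_ic(i)$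 is a well-defined linear map on the submodule generated by these vectors. By Lemma 7 it extends to some $f_c\in\mathrm{Hom}_R(R^{\mathbb N},R)$. Different $c$ give different $f_c$.

**Step 4: at most $\mathfrak c$ of these maps are continuous.** A continuous map is determined by its values on a countable dense subset of $R^{\mathbb N}$, and $|R|\le\mathfrak c$ since $R$ is separable metric. So there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ continuous ones.

**Step 5: the topologies.** Let $\tau$ be the topology of $G$ and $\tau_f=\{\Theta_f(U):U\in\tau\}$. Then $\Theta_f:(G,\tau)\to(G,\tau_f)$ is an isomorphism of topological groups, so each $\tau_f$ is a Polish group topology on $G$, isomorphic to the original one. Moreover $\tau_f=\tau_g$ if and only if $\Theta_f^{-1}\Theta_g=\Theta_{g-f}$ is a homeomorphism of $(G,\tau)$. By Step 2 this holds if and only if $g-f$ is continuous (then $f-g$ is continuous too). So the distinct $\tau_f$ correspond to the cosets of the subgroup of continuous maps in $\mathrm{Hom}_R(R^{\mathbb N},R)$. If $\kappa$ is the number of cosets, Steps 3 and 4 give $\kappa\cdot\mathfrak c\ge2^{\mathfrak c}$, hence $\kappa\ge2^{\mathfrak c}$.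

**Step 6: the upper bound.** $G$ has cardinality $\mathfrak c$: at most $\mathfrak c$ because it is Polish, at least $\mathfrak c$ because it contains $\{0,1\}^{\mathbb N}\subseteq R^{\mathbb N}$. On any set of cardinality $\mathfrak c$, a second countable topology is determined by a sequence of subsets, namely a countable base. So there are at most $(2^{\mathfrak c})^{\aleph_0}=2^{\mathfrak c}$ such topologies. Thus $G$ carries exactly $2^{\mathfrak c}=2^{2^{\aleph_0}}$ Polish group topologies, the largest number possible for a group of cardinality $2^{\aleph_0}$, and $2^{2^{\aleph_0}}$ of them are isomorphic to $\tau$. $\blacksquare$
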